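# Covering time with contracts when the prices come in random order

## Constant competitive ratios for OSDC and OSCC

Prices arrive one per period. Each period must be covered by a contract bought no later than that period, and a contract of length $\ell$ bought at price $X$ costs $X\ell$. In the deferred model (OSDC) contracts are queued one after the other; in the concurrent model (OSCC) each contract starts at once and contracts may overlap. Precise definitions come in the next section. Here is the main theorem. Set
$$C_{\rm D}=5+\frac{\pi^2}{2}<9.94,\qquad C_{\rm C}=11+18(\ln 2-\gamma)<13.1,$$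
where $\gamma$ is Euler's constant.

**Theorem 1.** There is a randomized online algorithm, the same rule in both models, that uses only comparisons between the prices seen so far. It uses no price distributions, no identities of the arriving items, and not the horizon $n$. For every $n$ and all fixed $y_1,\dots,y_n\ge 0$ (ties allowed), presented in uniformly random order $X_t=y_{\sigma(t)}$, its expected cost is at most
$$C_{\rm D}\,\mathbb E\Big[\sum_{t=1}^n\min_{s\le t}X_s\Big]\ \text{ in OSDC},\qquad C_{\rm C}\,\mathbb E\Big[\sum_{t=1}^n\min_{s\le t}X_s\Big]\ \text{ in OSCC}.$$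

The question behind the theorem concerns random prices. Let $\mathcal F$ be the class of all probability distributions on $[0,\infty)$ with finite positive mean (point masses and atoms at $0$ are included). An adversary picks $n$ and $F_1,\dots,F_n\in\mathcal F$; values $Y_j\sim F_j$ are drawn independently; a uniformly random permutation $\sigma$, independent of the values, is drawn; the price at time $t$ is $X_t=Y_{\sigma(t)}$. The algorithm knows $F_1,\dots,F_n$ and learns on each arrival which distribution the price came from. Is there a constant $C<\infty$ and an online algorithm with $\mathtt{ALG}_n\le C\cdot\mathtt{OPT}_n$ for all $n$ and all $F_1,\dots,F_n\in\mathcal F$, where $\mathtt{OPT}_n=\mathbb E[\sum_{t}\min_{s\le t}X_s]$?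

**Corollary 1.** Yes in both models. The algorithm of Theorem 1 satisfies $\mathtt{ALG}_n\le C_{\rm D}\,\mathtt{OPT}_n$ in OSDC and $\mathtt{ALG}_n\le C_{\rm C}\,\mathtt{OPT}_n$ in OSCC for all $n$ and all $F_1,\dots,F_n\in\mathcal F$. The same bounds hold for every exchangeable price sequence with finite mean. Since the $F_j$ are known in the problem, the algorithm can also be made deterministic, with a rule that depends on the instance.

The second theorem involves no algorithm. It compares two benchmarks.

**Theorem 2.** Let $\bar F=\frac1n\sum_jF_j$, and let $\mathtt{OPT}_n^{\rm iid}(\bar F)$ be the offline optimum for $n$ i.i.d. prices from $\bar F$. Then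
$$\mathtt{OPT}_n\le\mathtt{OPT}_n^{\rm iid}(\bar F)\le\tfrac32\,\mathtt{OPT}_n,$$
and the constants $1$ and $\frac32$ are best possible.

## Contracts, coverage and the prefix-minimum benchmark

**Definition (the two models).** At time $i$ the decision-maker sees $X_i\ge0$ and may irrevocably start a contract of any integer length $\ell\ge1$ at cost $X_i\ell$. After the decision at time $i$, period $i$ must already be covered. No contract covers a period earlier than its purchase time. In OSCC a contract bought at time $i$ covers $i,\dots,i+\ell-1$. In OSDC it starts right after the last period already covered; since periods $1,\dots,i-1$ are covered at that moment, it starts at $i$ or later.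

Take prices $5,2,9,2$ with $n=4$. Someone who buys length $2$ at time $1$ and length $3$ at time $2$ has, in OSCC, paid $10+6=16$ and covered $1,2$ and then $2,3,4$. In OSDC, length $2$ is enough at time $2$, because that contract covers $3,4$, and the total is $10+4=14$.

**The benchmark.** With all prices known in advance, the cheapest cost is $\sum_i\min\{X_1,\dots,X_i\}$ in both models. It cannot be less: period $i$ is covered by a contract bought at some $s\le i$, so at a price per period of at least $\min_{s\le i}X_s$, and we may charge each period to one contract covering it. It is attained: at each time when the price is strictly below all earlier ones (time $1$ included), buy exactly until the next such time. For $5,2,9,2$ this gives $5+2+2+2=11$.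

**Comparing the models.** Any OSCC algorithm can be run in OSDC at no larger cost, by buying only the part of each contract that extends coverage. If periods $1,\dots,c-1$ are covered, with $c\ge t$, and the OSCC algorithm buys length $\ell$ at time $t$, then $(t+\ell-c)^+\le\ell$ periods are enough.

**Around the question.** The problem comes from Qinge Chi and Sebastian Perez-Salazar, "Online Contract Selection for Continual Coverage", arXiv:2605.16601 (2026). The following are quoted with it, without proof. For i.i.d. prices both models admit constant ratios, asymptotically about $2.472$ for OSDC (tight) and at most $4.179$ for OSCC. For independent prices in adversarial order there is no constant in either model: on some instances even the optimal online algorithm has ratio $\Theta(n)$. Random order lies in between. The i.i.d. case is $F_1=\dots=F_n$, so by the comparison of the models the quoted OSDC lower bound ($\approx2.472$ asymptotically) also bounds from below the best constant in both random-order models. Nothing below shows that $C_{\rm D}$ or $C_{\rm C}$ is optimal.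

## From fixed numbers to random prices

We derive Corollary 1 from Theorem 1, so that afterwards we can work with fixed numbers.

**Proof of Corollary 1.** Condition on $Y_1,\dots,Y_n$. They are independent of $\sigma$ and of the internal randomness, so conditionally we have fixed numbers $y_j=Y_j$ in uniformly random order. Theorem 1 bounds the conditional expected cost by the constant times $\mathbb E[\sum_t\min_{s\le t}X_s\mid Y]$. Take expectations over $Y$. All quantities are finite, since $\mathtt{OPT}_n\le n\sum_j\mathbb EY_j$.

If $(X_1,\dots,X_n)$ is exchangeable with finite mean, let $\sigma$ be an independent uniform permutation. Then $(X_{\sigma(t)})_t$ has the same law as $(X_t)_t$, and we may condition on the $X$'s and argue in the same way.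

Finally, let $u$ be the internal seed and $\mathrm{cost}(u)$ the expected cost, over values and order, when the seed is $u$. By Fubini the expected cost of the algorithm is $\mathbb E_u[\mathrm{cost}(u)]\le C\,\mathtt{OPT}_n$, and $\mathtt{OPT}_n$ does not depend on $u$. So $\mathrm{cost}(u)\le C\,\mathtt{OPT}_n$ for a set of seeds of positive probability. Fix one of them; it depends on the instance, which is known. $\blacksquare$

From here on $y_1,\dots,y_n\ge0$ are fixed, and $\mathtt{OPT}=\mathbb E[\sum_{t=1}^n\min_{s\le t}X_s]$.

## Two prices, and one expensive price among free ones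

**Two prices.** Let $n=2$ and $a\le b$ with $b>0$. Then $\mathtt{OPT}=\frac{a+b}2+a=\frac{3a+b}2$. An algorithm that only compares prices has nothing to compare at time $1$. If it buys length $1$, it must buy again at time $2$ and pays at least $X_1+X_2$. If it buys length at least $2$, it pays at least $2X_1$. Its choice is independent of $X_1$, and both amounts have mean $a+b$. So its ratio is at least $\frac{2(a+b)}{3a+b}$, which equals $2$ at $a=0$. Restricting ourselves to comparisons does cost something, but for $n=2$ the loss is at most a factor $2$: buying length $2$ at time $1$ achieves $a+b$ exactly.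

**A test instance.** Let $n\ge2$, one price equal to $1$ and $n-1$ prices equal to $0$. Only an expensive price at time $1$ hurts the offline optimum, so $\mathtt{OPT}=\frac1n$. Buying one period at every time costs $\sum_tX_t=1$, ratio $n$. Buying everything at time $1$ costs $nX_1$, with mean $1$, again ratio $n$. We need lengths that are long after a good price and short after a bad one, and we do not know what "good" means in absolute terms. This suggests ranks.

## Relative ranks are independent of the set of prices

Let $\eta_1,\eta_2,\dots$ be i.i.d. uniform on $(0,1)$ and $\xi_1,\xi_2,\dots$ i.i.d. uniform on $[0,1)$, all internal, independent of each other and of $\sigma$. Put $Z_t=(X_t,\eta_t)$, ordered lexicographically; almost surely these are distinct.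

**Definition (relative rank and smoothed rank).**
$$\rho_t=\#\{s\le t:Z_s\le Z_t\},\qquad V_t=\frac{\rho_t-\xi_t}{t}\in\Big(\frac{\rho_t-1}t,\frac{\rho_t}t\Big].$$

For prices $5,2,9,2$ with $\eta_2=0.7$ and $\eta_4=0.3$, we get $\rho=(1,1,3,1)$: the tie between times $2$ and $4$ is decided by $\eta$. With $\xi=(0.4,0.5,0.2,0.6)$ we get $V=(0.6,\ 0.25,\ 0.933\ldots,\ 0.1)$.

Let $X_{(k:t)}$ be the $k$-th smallest of $X_1,\dots,X_t$, with multiplicity, and $\mu_{k,t}=\mathbb EX_{(k:t)}$. In particular $\mathtt{OPT}=\sum_{t=1}^n\mu_{1,t}$.

**Lemma 1.** For each $t\le n$, the ranks $\rho_1,\dots,\rho_t$ are independent, $\rho_s$ is uniform on $\{1,\dots,s\}$, and $(\rho_1,\dots,\rho_t)$ is independent of the unordered set $S_t=\{Z_1,\dots,Z_t\}$. Hence: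

1. the $V_s$ are i.i.d. uniform on $(0,1]$;
2. given $\rho_t=k$, the variable $tV_t$ is uniform on $(k-1,k]$;
3. for every bounded measurable $g$,
$$\mathbb E[X_t\,g(\rho_1,\dots,\rho_t,\xi_1,\dots,\xi_t);\rho_t=k]=\mu_{k,t}\,\mathbb E[g;\rho_t=k].$$

*Proof.* The sequence $(Z_1,\dots,Z_n)$ is exchangeable with a.s. distinct entries, so given $S_t$ all $t!$ orderings of $Z_1,\dots,Z_t$ are equally likely. The map from orderings to $(\rho_1,\dots,\rho_t)\in\prod_{s\le t}\{1,\dots,s\}$ is a bijection: from the ranks one reads off which element of $S_t$ came last (the $\rho_t$-th smallest), then which came before it, and so on, and both sides have $t!$ elements. So given $S_t$ the rank vector is uniform on the product. This is the first claim.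

Given $\rho_s=k$, $V_s=(k-\xi_s)/s$ is uniform on $(\frac{k-1}s,\frac ks]$, which is claim 2 for $s=t$. Averaging over uniform $k$, $V_s$ is uniform on $(0,1]$. The pairs $(\rho_s,\xi_s)$ are independent over $s$, so the $V_s$ are too.

On $\{\rho_t=k\}$ the price $X_t$ is that of the $k$-th smallest element of $S_t$, so $X_t=X_{(k:t)}$, a function of $S_t$. And $S_t$ is independent of $(\rho_s,\xi_s)_{s\le t}$. Therefore
$$\mathbb E[X_tg;\rho_t=k]=\mathbb E[X_{(k:t)}\,g\,\mathbf 1\{\rho_t=k\}]=\mu_{k,t}\,\mathbb E[g;\rho_t=k].\qquad\blacksquare$$

For instance, with prices $1,2,4$ and $\rho_2=2$, the price $X_2$ is the larger element of a uniformly random pair, with mean $\frac{2+4+4}3=\frac{10}3=\mu_{2,2}$.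

This lemma separates the problem into two parts. If an algorithm uses only ranks and internal randomness, its decisions are a process driven by i.i.d. uniform variables, whatever the prices are. The prices enter its expected cost only through the numbers $\mu_{k,t}$.

## Lengths $1/V$ and a logarithmic loss

A fresh uniform variable is at most $V_t$ with probability $V_t$, so the mean waiting time for a rank variable as good as the present one is $1/V_t$. The first thing to try is to buy for about that long. Put
$$L'_t=\min\{\lfloor1/V_t\rfloor,\,t\}\ge1,\qquad c'_1=1,\quad c'_t=\max_{s<t}(s+L'_s)\ \ (t\ge2),$$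
so that $c'_t\ge t$ is the first uncovered period before decision $t$. Buy at time $t$ if and only if $t+L'_t>c'_t$: length $L'_t$ in OSCC, length $t+L'_t-c'_t$ in OSDC.

Run this on the test instance (one price $1$, the others $0$). If $X_t=1$ then $\rho_t=t$, and $L'_t=1$: for $t=1$ by the cap, and for $t\ge2$ because $1\le1/V_t<\frac t{t-1}\le2$. So a cost is paid at time $t$ exactly when $X_t=1$ and $c'_t\le t$, that is $c'_t=t$, and in both models it is $1$. Here $X_{(t:t)}=1$ exactly if the expensive item is among the first $t$, so $\mu_{t,t}=\frac tn$. Since $c'_t$ depends only on the ranks and the $\xi_s$ before time $t$, Lemma 1 gives the expected cost at time $t$ as $\mu_{t,t}\cdot\frac1t\,P(c'_t\le t)=\frac1nP(c'_t\le t)$.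

The event $c'_t\le t$ says that no $s<t$ has $L'_s\ge D$, where $D=t+1-s\in\{2,\dots,t\}$. Now $L'_s\ge D$ if and only if $V_s\le1/D$ and $D\le s=t+1-D$, that is $D\le M'_t:=\lfloor(t+1)/2\rfloor$. As the $V_s$ are i.i.d. uniform,
$$P(c'_t\le t)=\prod_{D=2}^{M'_t}\Big(1-\frac1D\Big)=\frac1{M'_t}.$$
Since $\mathtt{OPT}=\frac1n$, the ratio on this instance is $\sum_{t=1}^n1/\lfloor\frac{t+1}2\rfloor$, which for even $n$ is $2\big(1+\frac12+\dots+\frac1{n/2}\big)$. It is unbounded. Truncating at the horizon does not help, since the only contracts paid for have length $1$. Nor is this an effect of zero prices: if $0$ is replaced by a small $\varepsilon>0$, the ranks stay the same, the cost changes by at most $\varepsilon\sum_tt$ and $\mathtt{OPT}$ by at most $n\varepsilon$.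

So the rule fails because the probability that coverage has run out decays only like $1/t$. The calculation also suggests a repair. With lengths $a/V$, the factors become $1-\frac aD$, and heuristically the probability that coverage ends before $t+y$ is about $(y/t)^a$. A price of relative rank $k$ at time $t$ suggests length about $at/k$, so its expected weight (length times probability of buying, times $P(\rho_t=k)=1/t$) is of order $k^{-1-a}$. Below, the price of rank $k$ will be charged to $\mathtt{OPT}$ with a factor $k$. The sum $\sum_kk\cdot k^{-1-a}$ converges if and only if $a>1$. For $a=2$ the product telescopes in closed form.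

## The rule with lengths $2/V$

At time $t$ compute
$$L_t=\min\{\lfloor2/V_t\rfloor,\,2t\},\qquad c_1=1,\quad c_t=\max_{s<t}(s+L_s)\ \ (t\ge2).$$
Since $V_t\le1$, we have $2\le L_t\le2t$. Since $L_{t-1}\ge2$, we have $c_t\ge t+1$ for $t\ge2$, and $c_t\ge t$ always.

**Rule.** If $t+L_t>c_t$, buy at price $X_t$: a contract of length $L_t$ in OSCC, of length $t+L_t-c_t$ in OSDC. Otherwise buy nothing.

This uses comparisons and internal randomness only; the $y_j$, the identities and $n$ do not enter. The cap $2t$ matters: without it, already $\mathbb E\lfloor2/V_1\rfloor=\infty$.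

**Feasibility.** We show by induction that before decision $t$ exactly the periods $1,\dots,c_t-1$ are covered. This is true at $t=1$, where nothing is covered. At time $t$, a purchase covers $t,\dots,t+L_t-1$ in OSCC and $c_t,\dots,t+L_t-1$ in OSDC. Since $c_t\ge t$, there is no hole, and after the decision the covered periods are $1,\dots,\max(c_t,t+L_t)-1=c_{t+1}-1$. As $c_{t+1}-1\ge t$, period $t$ is covered.

If $n$ is known, contracts may be truncated at period $n$; this only lowers the cost. We bound the untruncated cost, which is
$$\mathtt{ALG}^{\rm C}=\sum_tX_tL_t\mathbf 1\{c_t<t+L_t\},\qquad\mathtt{ALG}^{\rm D}=\sum_tX_t\,(t+L_t-c_t)^+.\tag{1}$$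

In the running example $V=(0.6,0.25,0.933\ldots,0.1)$ we get $L=(2,4,2,8)$, the last value from the cap, and so is the $4$, since $\lfloor2/0.25\rfloor=8$; the first is capped as well, since $\lfloor2/0.6\rfloor=3$. Then $c=(1,3,6,6)$. The rule buys at times $1,2,4$ and not at time $3$, where $3+2\le6$. In OSCC the lengths are $2,4,8$, in OSDC $2,3,6$.

## The $k$-th smallest price costs at most $k$ times the minimum

This lemma is the charging scheme: it replaces each unknown $\mu_{k,t}$ by $\mathtt{OPT}$, after summation over $t$.

**Lemma 2.** For all $1\le k\le n$: $\ \sum_{t=k}^n\mu_{k,t}\le k\cdot\mathtt{OPT}$.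

*Proof.* We first prove the inequality with $X_{(k:t)}$ replaced by $\mathbf 1\{X_{(k:t)}>x\}$, for each level $x$, and then integrate.

Fix $x\ge0$, let $m=\#\{j:y_j\le x\}$ and call these items good. Then $X_{(k:t)}>x$ if and only if fewer than $k$ of the first $t$ items are good. The positions of the good items form a uniformly random $m$-subset of $\{1,\dots,n\}$. They split the $n-m$ bad items into $m+1$ gaps (before the first good item, between consecutive ones, after the last one). Subsets correspond bijectively to vectors of $m+1$ nonnegative integers with sum $n-m$, so the gap vector is uniform on these vectors. Its law is invariant under permuting coordinates, so each gap has mean $\frac{n-m}{m+1}$.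

If $k\le m$, let $\tau_k$ be the position of the $k$-th good item. Then $\sum_{t=k}^n\mathbf 1\{X_{(k:t)}>x\}=\#\{t:k\le t<\tau_k\}=\tau_k-k$, the number of bad items before the $k$-th good one. This is the total length of the first $k$ gaps, with mean $k\frac{n-m}{m+1}$.

If $k>m$, there are never $k$ good items, and the sum is $n-k+1$. Since $k\ge m+1$, we have $n-k+1\le n-m\le k\frac{n-m}{m+1}$.

For $k=1$ the expectation is exactly
$$\sum_{t=1}^nP(X_{(1:t)}>x)=\frac{n-m}{m+1},\tag{2}$$
by the first case if $m\ge1$; and if $m=0$ the sum is $n$, which agrees. So for every $x$,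
$$\sum_{t=k}^nP(X_{(k:t)}>x)\le k\sum_{t=1}^nP(X_{(1:t)}>x).$$
Integrate over $x\in[0,\infty)$, using $\mathbb EX=\int_0^\infty P(X>x)\,dx$ for $X\ge0$. $\blacksquare$

For prices $1,2,4$: $\mathtt{OPT}=\frac73+\frac43+1=\frac{14}3$. For $k=2$ the left side is $\frac{10}3+2=\frac{16}3\le\frac{28}3$, and for $k=3$ it is $4\le14$. On the test instance there is equality for every $k$: $X_{(k:t)}=1$ only when $t=k$ and the expensive item is among the first $k$, so the left side is $\frac kn=k\,\mathtt{OPT}$.

## The law of the coverage frontier

This lemma computes how likely it is that coverage before decision $t$ ends early. The prices play no role in it.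

**Lemma 3.** For integers $t\ge1$ and $1\le y\le2t$ let $\pi_t(y)=P(c_t<t+y)$. For $2\le y\le2t$, with $E=t+y$ and $M=\lfloor2E/3\rfloor$,
$$\pi_t(y)=\frac{y(y-1)}{M(M-1)}\le\min\Big\{\frac{9y^2}{4(t+y-1)^2},\ \frac{9\,y(y-1)}{4t^2}\Big\}.$$
Moreover $\pi_t(1)=0$ for $t\ge2$.

*Proof.* The last claim holds because $c_t\ge t+1$ for $t\ge2$. Let $y\ge2$.

**Step 1.** This step writes $\pi_t(y)$ as a product. For $t\ge2$ the event $c_t<E$ means $s+L_s<E$ for all $s<t$; for $t=1$ it is certain, since $c_1=1$. For $s<t$ put $D=E-s\ge y+1\ge3$. Since $D$ is an integer, $L_s\ge D$ if and only if $D\le2s$ and $V_s\le2/D$. Further, $D\le2s=2(E-D)$ if and only if $3D\le2E$, that is $D\le M$. As $s$ runs over $t-1,\dots,1$, $D$ runs over $y+1,\dots,E-1$, and $M\le E-1$ because $E\ge3$. The $V_s$ are i.i.d. uniform, so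
$$\pi_t(y)=\prod_{D=y+1}^M\Big(1-\frac2D\Big).$$

**Step 2.** This step evaluates the product. From $y\le2t$ we get $3y\le2t+2y=2E$, hence $M\ge y\ge2$. The product is
$$\prod_{D=y+1}^M\frac{D-2}D=\frac{(y-1)\,y\,(y+1)\cdots(M-2)}{(y+1)(y+2)\cdots M}=\frac{y(y-1)}{M(M-1)},$$
with value $1$ if $M=y$. (In factorials: $\frac{(M-2)!}{(y-2)!}\cdot\frac{y!}{M!}$.) For $t=1$ we must have $y=2$, so $E=3$, $M=2$ and the value is $1$, as required.

**Step 3.** This step proves the two bounds. From $3M\ge2E-2$ we get $M\ge\frac23(t+y-1)$. As $M\ge y$, we have $(y-1)M\le y(M-1)$, so $\frac{y-1}{M-1}\le\frac yM$ and $\pi_t(y)\le(y/M)^2$. This is the first bound. Since $y\ge2$, also $M\ge\frac{2t+2}3$ and $M-1\ge\frac{2t-1}3>0$, so $M(M-1)\ge\frac{4t^2+2t-2}9\ge\frac{4t^2}9$. This is the second bound. $\blacksquare$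

Back to the test instance. For $t\ge3$, the expensive price at time $t$ has $2\le2/V_t<\frac{2t}{t-1}\le3$, so $L_t=2$. The expected OSCC cost at time $t$ is $\frac1n\cdot2\pi_t(2)=\frac1n\cdot\frac4{M(M-1)}$ with $M=\lfloor\frac{2(t+2)}3\rfloor$. This is summable over $t$ after multiplication by $n$: the logarithm has disappeared.

## The concurrent model: the sum that gives $C_{\rm C}$

**Step 1.** This step separates prices from decisions. The variable $c_t$ is a function of $(\rho_s,\xi_s)_{s<t}$, hence independent of $(\rho_t,\xi_t)$, and $L_t$ is a function of $(\rho_t,\xi_t)$ with $2\le L_t\le2t$. Apply Lemma 1(3) with $g=L_t\mathbf 1\{c_t<t+L_t\}$, a bounded function, and $P(\rho_t=k)=\frac1t$. By (1),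
$$\mathbb E\,\mathtt{ALG}^{\rm C}=\sum_{t=1}^n\sum_{k=1}^t\mu_{k,t}\,w_{k,t},\qquad w_{k,t}=\frac1t\,\mathbb E[L_t\pi_t(L_t)\mid\rho_t=k].$$

**Step 2.** This step bounds $w_{k,t}$ by a number that does not depend on $t$. For $k=1$, $V_t\le1/t$, so $2/V_t\ge2t$ and $L_t=2t$. As $\pi_t\le1$, $w_{1,t}\le2$.

Let $2\le k\le t$. Write $x=tV_t$, which given $\rho_t=k$ is uniform on $(k-1,k]$. Since $x>1$, we have $2/V_t=2t/x<2t$: the cap is inactive and $L_t=\lfloor2t/x\rfloor\le2t/x$. By the first bound of Lemma 3,
$$L_t\pi_t(L_t)\le\frac94\,\frac{L_t^3}{(t+L_t-1)^2}.$$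
The right side increases in real $L_t>0$, as its logarithmic derivative $\frac3L-\frac2{t+L-1}$ has the sign of $3(t+L-1)-2L=3(t-1)+L>0$. So we may substitute $L=2t/x$:
$$\frac1tL_t\pi_t(L_t)\le\frac1t\cdot\frac94\cdot\frac{8t^3/x^3}{t^2(1+\frac2x-\frac1t)^2}=\frac{18}{x\,(x+2-x/t)^2}\le\frac{18}{x(x+1)^2},$$
where the last step uses $x\le k\le t$. Hence
$$w_{k,t}\le w_k:=18\int_{k-1}^k\frac{dx}{x(x+1)^2}\qquad(k\ge2),$$
and we set $w_1:=2$.

**Step 3.** This step charges everything to $\mathtt{OPT}$. Exchange the sums and use Lemma 2:
$$\mathbb E\,\mathtt{ALG}^{\rm C}\le\sum_{k=1}^nw_k\sum_{t=k}^n\mu_{k,t}\le\mathtt{OPT}\cdot\Big(2+\sum_{k\ge2}k\,w_k\Big).$$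

**Step 4.** This step computes the constant. Since $\frac1{u(u+1)^2}=\frac1u-\frac1{u+1}-\frac1{(u+1)^2}$,
$$B(x):=\int_x^\infty\frac{du}{u(u+1)^2}=\ln\frac{x+1}x-\frac1{x+1},\qquad w_k=18\,(B(k-1)-B(k)).$$
For any sequence $(b_k)$, shifting the index in the first half of the sum (Abel summation) gives
$$\sum_{k=2}^Nk\,(b_{k-1}-b_k)=\sum_{j=1}^{N-1}(j+1)b_j-\sum_{k=2}^Nk\,b_k=b_1+\sum_{j=1}^{N-1}b_j-Nb_N.\tag{3}$$
Take $b_k=B(k)$. Here $NB(N)\le N\int_N^\infty u^{-3}du=\frac1{2N}\to0$. With $H_N=1+\frac12+\dots+\frac1N$,
$$\sum_{k=1}^NB(k)=\ln(N+1)-(H_{N+1}-1)\to1-\gamma,\qquad B(1)=\ln2-\tfrac12.$$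
So $\sum_{k\ge2}kw_k=18\big(\ln2-\frac12+1-\gamma\big)=18\big(\ln2+\frac12-\gamma\big)$, and
$$2+18\big(\ln2+\tfrac12-\gamma\big)=11+18(\ln2-\gamma)=C_{\rm C}.$$
Since $\ln2<0.6932$ and $\gamma>0.5772$, $C_{\rm C}<11+18\cdot0.116=13.088<13.1$. This proves Theorem 1 for OSCC. $\blacksquare$

## The deferred model: counting only new periods

**Step 1.** This step expresses the purchased length through the events of Lemma 3. Since $c_t\ge t$ is an integer,
$$(t+L_t-c_t)^+=\sum_{y=1}^{L_t}\mathbf 1\{c_t<t+y\}:$$
if $c_t=t+j$ with $j\ge0$, both sides count the $y\in\{1,\dots,L_t\}$ with $y>j$. This is bounded by $2t$, so Lemma 1(3) and independence of $c_t$ and $(\rho_t,\xi_t)$ give as before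
$$\mathbb E\,\mathtt{ALG}^{\rm D}=\sum_{t=1}^n\sum_{k=1}^t\mu_{k,t}\,v_{k,t},\qquad v_{k,t}=\frac1t\,\mathbb E\Big[\sum_{y=1}^{L_t}\pi_t(y)\,\Big|\,\rho_t=k\Big].$$

**Step 2.** This step bounds $v_{k,t}$ uniformly in $t$. For $k=1$: $v_{1,t}\le\frac{2t}t=2$. For $k\ge2$ we have $t\ge k\ge2$, so $\pi_t(1)=0$. Let again $x=tV_t\in(k-1,k]$, so $L_t\le2t/x$. We use the second bound of Lemma 3 and the identity $\sum_{y=2}^Ly(y-1)=\frac{(L+1)L(L-1)}3=\frac{L^3-L}3$:
$$\frac1t\sum_{y=2}^{L_t}\pi_t(y)\le\frac9{4t^3}\cdot\frac{L_t^3-L_t}3\le\frac{3L_t^3}{4t^3}\le\frac6{x^3}.$$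
Averaging over $x$ uniform on $(k-1,k]$,
$$v_{k,t}\le6\int_{k-1}^kx^{-3}dx=3\Big(\frac1{(k-1)^2}-\frac1{k^2}\Big).$$

**Step 3.** This step sums up. Exchange the sums, use Lemma 2, and then (3) with $b_k=1/k^2$, for which $Nb_N\to0$:
$$\mathbb E\,\mathtt{ALG}^{\rm D}\le\mathtt{OPT}\Big(2+3\sum_{k\ge2}k\Big(\frac1{(k-1)^2}-\frac1{k^2}\Big)\Big)=\mathtt{OPT}\Big(2+3\Big(1+\frac{\pi^2}6\Big)\Big)=\Big(5+\frac{\pi^2}2\Big)\mathtt{OPT}.$$
The constant is $C_{\rm D}<9.94$, since $\pi^2<9.87$. This completes the proof of Theorem 1, and with it of Corollary 1. $\blacksquare$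

## Random order against i.i.d. prices from the average distribution

Another natural way into the question is to replace $F_1,\dots,F_n$ by their average $\bar F$ and to use what is quoted for i.i.d. prices. Theorem 2 shows that the two benchmarks are close. By itself it does not answer the question, because it says nothing about the cost of an online algorithm in the two settings. Theorem 1 did not use it. Its proof reuses identity (2).

**Step 1.** This step reduces Theorem 2 to sums of Bernoulli variables. Let
$$f(d)=\frac{n-d}{d+1}=\frac{n+1}{d+1}-1,$$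
a convex function on $[0,n]$. Fix $x\ge0$. For an exchangeable sequence, condition on the unordered values. Given them, the order is uniformly random, and (2) applies with $m=D:=\#\{t\le n:X_t\le x\}$. Therefore
$$\sum_{t=1}^nP\big(\min_{s\le t}X_s>x\big)=\mathbb Ef(D).$$
Put $p_j=F_j(x)$ and $q=\bar F(x)=\frac1n\sum_jp_j$. In the random-order model, $D$ is a sum of independent Bernoulli variables with parameters $p_1,\dots,p_n$. In the i.i.d. model with law $\bar F$, $D\sim\mathrm{Bin}(n,q)$, and directly $\sum_tP(\min_{s\le t}X_s>x)=g(q):=\sum_{t=1}^n(1-q)^t$. Both optima are the integrals over $x\in[0,\infty)$ of these quantities. So it suffices to show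
$$\mathbb Ef(D)\le g(q)\le\tfrac32\,\mathbb Ef(D)\tag{4}$$
for every sum $D$ of independent Bernoulli variables with $\sum_jp_j=nq$.

**Step 2.** This step proves the left inequality in (4); it is due to Hoeffding, Ann. Math. Statist. 27 (1956) 713–721, and here is a short proof. For $n=1$ there is nothing to show. Otherwise pick $i\ne j$ and fix the sum $d$ of the other variables. The conditional expectation of $f(D)$ is
$$f(d)+(p_i+p_j)\big(f(d+1)-f(d)\big)+p_ip_j\big(f(d+2)-2f(d+1)+f(d)\big),$$
as one sees by expanding $(1-p_i)(1-p_j)f(d)+(p_i+p_j-2p_ip_j)f(d+1)+p_ip_jf(d+2)$. The last bracket is $\ge0$ by convexity. Replacing both $p_i,p_j$ by their average keeps $p_i+p_j$ and does not decrease $p_ip_j$, so it does not decrease $\mathbb Ef(D)$.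

The function $\mathbb Ef(D)$ is a polynomial in $p$, so its maximizers on the compact set $\{p\in[0,1]^n:\sum_jp_j=nq\}$ form a nonempty compact set. Take one that minimizes $\sum_jp_j^2$. If two of its entries were different, averaging them would give another maximizer with smaller $\sum_jp_j^2$, a contradiction. So all $p_j$ equal $q$, and the maximum is $\mathbb Ef(\mathrm{Bin}(n,q))=g(q)$.

**Step 3.** This step reduces the right inequality in (4) to integer points. Let $\hat f$ be the piecewise linear interpolation of $f$ at $0,\dots,n$. It is convex and agrees with $f$ at integers, so by Jensen $\mathbb Ef(D)=\mathbb E\hat f(D)\ge\hat f(nq)$. The function $g$ is convex on $[0,1]$, so for $nq\in[m,m+1]$ the value $g(q)$ is at most the chord of $g$ between $\frac mn$ and $\frac{m+1}n$. If $g(\frac mn)\le\frac32f(m)$ for all integers $0\le m\le n$, this chord lies below $\frac32\hat f$, and $g(q)\le\frac32\hat f(nq)\le\frac32\mathbb Ef(D)$.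

**Step 4.** This step checks the integer points. For $m=0$ both $g(0)$ and $f(0)$ equal $n$; for $m=n$ both $g(1)$ and $f(n)$ equal $0$. For $1\le m\le n-1$, summing the geometric series gives $g(\frac mn)=\frac{n-m}m\big(1-(1-\frac mn)^n\big)$, so
$$\frac{g(m/n)}{f(m)}=\frac{m+1}m\Big(1-\Big(1-\frac mn\Big)^n\Big).$$
For $m\ge2$ this is at most $\frac{m+1}m\le\frac32$. For $m=1$ and $n\ge2$ we use that $(1-\frac1n)^n$ is nondecreasing in $n$: the $n+1$ numbers consisting of $n$ copies of $1-\frac1n$ and one $1$ have mean $\frac n{n+1}$, so by the inequality of arithmetic and geometric means $(1-\frac1n)^n\le(1-\frac1{n+1})^{n+1}$. The value at $n=2$ is $\frac14$. Hence the ratio is $2\big(1-(1-\frac1n)^n\big)\le2\cdot\frac34=\frac32$. This proves (4).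

**Step 5.** This step shows that both constants are sharp. The constant $1$ is attained when all $F_j$ are equal. For $\frac32$, take $n=2$ and point masses at $\varepsilon\in(0,1)$ and $1$. As in the two-price computation, $\mathtt{OPT}_2=\frac{1+3\varepsilon}2$. For two i.i.d. prices from $\bar F$, the first has mean $\frac{1+\varepsilon}2$, and the minimum is $1$ with probability $\frac14$ and $\varepsilon$ otherwise, so
$$\mathtt{OPT}_2^{\rm iid}(\bar F)=\frac{1+\varepsilon}2+\frac{1+3\varepsilon}4\to\frac34\qquad(\varepsilon\to0),$$
while $\mathtt{OPT}_2\to\frac12$. The ratio tends to $\frac32$. $\blacksquare$
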